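# Collapsible hypertrees are exponentially rare among hypertrees

## Full skeletons, hypertrees, shadows and collapses

Throughout, $d\ge 2$ is a fixed integer and $n\to\infty$. A *$k$-face* is a set of $k+1$ vertices.

**Definition (complexes).** All $d$-dimensional complexes here have vertex set $[n]$ and a full $(d-1)$-skeleton: every set of at most $d$ vertices is a face. Such a complex is determined by its set of $d$-faces, and we identify the two. A *facet* of a $d$-face $\sigma$ means a $(d-1)$-face contained in $\sigma$; there are $d+1$ of them. For example, with $d=2$ and $n=4$, the set $\{123,124\}$ stands for the complex with four vertices, all six edges, and these two triangles.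

We use the following numbers:
$$N=\binom nd,\qquad M=\binom n{d+1},\qquad r=\binom{n-1}d,\qquad \rho=N-r=\binom{n-1}{d-1},\qquad p=\frac rM=\frac{d+1}n .$$
So $N$ counts all $(d-1)$-faces and $M$ counts all $d$-faces.

**Definition (boundary matrix).** The matrix $\partial_d$ has a row for each $(d-1)$-face and a column for each $d$-face. The column of $\sigma=\{x_0<\dots<x_d\}$ has the entry $(-1)^i$ in row $\sigma\setminus\{x_i\}$ and $0$ elsewhere. For example, for $d=2$, $\partial[1,2,3]=[2,3]-[1,3]+[1,2]$.

Over every field, $\partial_d$ has rank $r$. Indeed, the $r$ columns of the faces $\sigma\ni n$ are independent, because in the rows $\tau\not\ni n$ they form a diagonal matrix with entries $\pm1$. Every other column $\partial\sigma$, $n\notin\sigma$, is a combination of these, because $\partial\partial(\sigma\cup\{n\})=0$.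

**Definition (hypertree).** A *$d$-hypertree* is a complex $T$ with $H_d(T;\mathbb Q)=0$ and $H_{d-1}(T;\mathbb Q)=0$. Equivalently, its $d$-faces index a basis of the column space of $\partial_d$ over $\mathbb Q$: vanishing of $H_d$ says that the columns are independent, and vanishing of $H_{d-1}$ says that they span all $(d-1)$-cycles, which form the column space of $\partial_d$ because the full simplex has no homology in degree $d-1$. So every hypertree has exactly $r$ $d$-faces. Replacing $\mathbb Q$ by a field $\mathbb F$ gives hypertrees over $\mathbb F$. We write $\mathcal T_{n,d}$ for the set of $n$-vertex $d$-hypertrees over $\mathbb Q$. For example, the set of all $d$-faces that contain the vertex $n$ is a hypertree over every field, by the rank computation.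

**Definition (shadow and degree).** For a set $X$ of $d$-faces, $\mathrm{Sh}(X)$ is the set of $(d-1)$-faces contained in members of $X$. The degree $D_\tau$ of a $(d-1)$-face $\tau$ is the number of members of $X$ containing $\tau$. For example, $X=\{123,124\}$ has shadow $\{12,13,23,14,24\}$, with $D_{12}=2$ and the other four degrees equal to $1$.

**Definition (collapse).** A $(d-1)$-face $\tau$ of a complex is *exposed* if exactly one $d$-face $\sigma$ of the complex contains it. The *elementary $d$-collapse* on $\tau$ removes $\tau$ and $\sigma$. A complex is *$d$-collapsible* if all its $d$-faces can be eliminated by a sequence of elementary $d$-collapses. For example, in $\{123,124\}$ the edge $13$ is exposed; collapsing on it removes $13$ and $123$, and then $12$ is exposed and $124$ can be removed. By contrast, the four triangles on $[4]$ are not collapsible, since every edge lies in two of them.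

**A collapsible complex with $r$ $d$-faces is a hypertree over every field.** Let the collapses remove the pairs $(\tau_1,\sigma_1),\dots,(\tau_r,\sigma_r)$ in this order. When $\tau_i$ is collapsed, the faces $\sigma_i,\dots,\sigma_r$ remain and only $\sigma_i$ contains $\tau_i$. So the submatrix of $\partial_d$ with rows $\tau_i$ and columns $\sigma_j$ is triangular with diagonal entries $\pm1$. Its determinant is $\pm1$, and the $r$ columns are independent over every field. We write $\mathcal C_{n,d}$ for the set of these *$d$-collapsible $d$-hypertrees*. The star example above lies in $\mathcal C_{n,d}$: each $\sigma\ni n$ can be collapsed on $\sigma\setminus\{n\}$.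

**Definition (Kalai's weights).** These give a second natural random hypertree over $\mathbb Q$, chosen with $\Pr(T)\propto|H_{d-1}(T;\mathbb Z)|^2$. The group is finite because $H_{d-1}(T;\mathbb Q)=0$. For example, a collapsible hypertree has weight $1$. To see this, let $L$ be the lattice spanned by the columns of $T$, inside the lattice $Z$ of integral $(d-1)$-cycles. Projecting to the rows $\tau_1,\dots,\tau_r$ maps $L$ onto $\mathbb Z^r$, by the determinant $\pm1$. It is injective on the rational span of $L$, which contains $Z$. Since $Z$ also maps into $\mathbb Z^r$, we get $Z=L$, so $H_{d-1}(T;\mathbb Z)=Z/L=0$.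

## The ratio $|\mathcal C_{n,d}|/|\mathcal T_{n,d}|$

For $d=1$ the definitions give ordinary trees: a leaf is an exposed vertex, every tree can be stripped leaf by leaf, and the ratio is $1$. For $d\ge2$, what fraction of hypertrees can be stripped in this way? The question comes from Nati Linial and Yuval Peled, "Enumeration and randomized constructions of hypertrees", arXiv:1801.02423 (2018):

*For fixed $d\ge2$, as $n\to\infty$, is $|\mathcal C_{n,d}|/|\mathcal T_{n,d}|=e^{-\Omega(n^d)}$?*

The following bounds are known, with $\gamma$ the Euler–Mascheroni constant: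
$$\Big(\frac n{d+1}\Big)^{\binom{n-1}d}<|\mathcal T_{n,d}|<\Big(\frac{e}{d+1}n\Big)^{\binom{n-1}d},\qquad |\mathcal C_{n,d}|\ge\Big(\frac{e^{1-\gamma}}{d+1}n\Big)^{\binom{n-2}d}.\tag{1}$$

The answer is yes, and we shall prove three statements.

**Theorem 1.** For each $d\ge2$ there are $\delta>0$ and $n_0$ with $|\mathcal C_{n,d}|\le e^{-\delta n^d}|\mathcal T_{n,d}|$ for all $n\ge n_0$.

**Theorem 2.** For each $d\ge2$ there are $\delta,\beta>0$ and $n_0$, depending only on $d$, such that the following holds for $n\ge n_0$, with $m=\lceil\delta n^d\rceil$. Let $T$ be random, chosen either (i) uniformly among $n$-vertex $d$-hypertrees over an arbitrary field $\mathbb F$, or (ii) over $\mathbb Q$ with Kalai's weights. Then with probability at least $1-e^{-\delta n^d}$: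

* (a) every $X\subset T$ with $|X|=m$ has $|\mathrm{Sh}(X)|>(1+\beta)m$;
* (b) for every $A\subset T$ with $|T\setminus A|\le\beta m/2$, every sequence of elementary $d$-collapses of $A$ leaves more than $m$ $d$-faces;
* (c) every $d$-collapsible complex $Y$ on $[n]$ satisfies $|T\setminus Y|>\beta m/2$.

**Theorem 3.** For each $d\ge2$, with $\delta$ from Theorem 1 and $n$ large,
$$e^{-(\gamma+o(1))\binom{n-1}d}\le\frac{|\mathcal C_{n,d}|}{|\mathcal T_{n,d}|}\le e^{-\delta n^d}.$$

So the ratio is $e^{-\Theta(n^d)}$. The exact exponential rate is not determined here.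

## Four, five and six vertices for $d=2$

**Four vertices.** Here $r=3$ and $M=4$. Up to scaling, the only linear relation among the four columns is $\partial\partial[1,2,3,4]=0$, which has all coefficients $\pm1$. So any three triangles form a hypertree. If $\sigma_0$ is the missing triangle, each other triangle can be collapsed on the edge that it shares with $\sigma_0$. All four hypertrees are collapsible.

**Five vertices.** Here $r=6$ and $M=10$. Given a set $T$ of six triangles, let $G$ be the graph on $[5]$ whose four edges are the complements $[5]\setminus\sigma$ of the triangles $\sigma\notin T$.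

If $T$ is a hypertree, then $G$ is connected. Otherwise some vertex set $S$ of size $1$ or $2$ has no $G$-edge leaving it, so $T$ contains all triangles $[5]\setminus\{u,v\}$ with $u\in S$, $v\notin S$. For $|S|=1$ these form the boundary of a tetrahedron. For $|S|=2$ they are the six triangles with one vertex in $S$ and two outside, which form a bipyramid. Both are $2$-spheres and carry a nonzero $2$-cycle, which contradicts independence.

If $G$ is connected, then $T$ is collapsible. An edge $ab$ lies in $T$-triangles exactly $3-k$ times, where $k$ is the number of $G$-edges inside the complementary triple $\{c,c',c''\}$. So $ab$ is exposed exactly when the triple contains two $G$-edges, and the collapse on $ab$ adds the third edge to $G$. A connected graph that is not complete has two vertices at distance $2$; with a common neighbor they form such a triple. We can continue until $G=K_5$, which means that no triangle of $T$ is left.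

So the hypertrees on five vertices correspond to the $5^3=125$ spanning trees $G$ of $K_5$, and all are collapsible.

**Six vertices.** Here $r=10$ and $N=15$. Label the vertices $0$ and $1,\dots,5$, the latter modulo $5$, and take the ten triangles
$$\{0,i,i+1\},\qquad\{i,i+1,i+3\}\qquad(i\in\mathbb Z/5).$$
This is the six-vertex projective plane. Every edge lies in exactly two triangles: $\{0,i\}$ in $\{0,i-1,i\}$ and $\{0,i,i+1\}$; $\{i,i+1\}$ in $\{0,i,i+1\}$ and $\{i,i+1,i+3\}$; $\{j,j+2\}$ in $\{j-1,j,j+2\}$ and $\{j+2,j+3,j\}$. So no edge is exposed and no collapse is possible.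

Yet it is a hypertree over $\mathbb Q$. Take a $2$-cycle supported on it. Cancellation at the edges $0i$ forces the oriented triangles $[0,i,i+1]$ to have a common coefficient $c$. Cancellation at $\{i,i+1\}$ then forces $[i+1,i,i+3]$ to have coefficient $c$. Now $\partial[i+1,i,i+3]=[i,i+3]-[i+1,i+3]+[i+1,i]$. At the edge $\{j,j+2\}$, the triangle with $i=j-1$ contributes $-c[j,j+2]$, and the one with $i=j+2$ contributes $c[j+2,j]=-c[j,j+2]$. So $-2c=0$ and $c=0$. The ten columns are independent over $\mathbb Q$, while over $\mathbb F_2$ they sum to $0$. Here $H_1(T;\mathbb Z)=\mathbb Z/2$, so Kalai's weight is $4$. Thus $|\mathcal C_{6,2}|<|\mathcal T_{6,2}|$.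

## Why comparing cardinalities gets stuck

A sensible first plan is to bound $|\mathcal C_{n,d}|$ from above by counting collapsing sequences, and to compare with the lower bound on $|\mathcal T_{n,d}|$ in (1). No refinement of the first half can make this work. By (1),
$$\frac{|\mathcal C_{n,d}|}{(n/(d+1))^{\binom{n-1}d}}\ \ge\ e^{(1-\gamma)\binom{n-2}d}\Big(\frac n{d+1}\Big)^{-\binom{n-2}{d-1}}\longrightarrow\infty ,$$
since $\gamma<1$ and $\binom{n-2}{d-1}\log n=o(n^d)$. So $|\mathcal C_{n,d}|$ itself exceeds the lower bound for $|\mathcal T_{n,d}|$ that we have in hand.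

We therefore avoid estimating $|\mathcal T_{n,d}|$ at all. Take $T$ uniform in $\mathcal T_{n,d}$. The ratio is $\Pr(T\in\mathcal C_{n,d})$, and it suffices to find a substructure that every collapsible hypertree contains and a random hypertree is unlikely to contain.

**The substructure.** Collapse a collapsible hypertree and stop when exactly $m$ $d$-faces remain; call this set $X$. Up to then, $r-m$ distinct $(d-1)$-faces were used for collapsing, and none of them lies in a remaining $d$-face. Hence
$$|\mathrm{Sh}(X)|\le N-(r-m)=m+\rho .$$
With $m=\lceil\delta n^d\rceil$ and $\rho=O(n^{d-1})$ this is $(1+o(1))m$: about one facet per $d$-face, although each $d$-face has $d+1$ facets. At the scale of all of $T$ this is no restriction, since $|\mathrm{Sh}(T)|\le N=r+\rho$ always. It becomes one at scale $\delta n^d$ with $\delta$ small.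

**The budget.** We want a union bound over all $X$ of size $m$ with $|\mathrm{Sh}(X)|\le(1+\beta)m$. We show below that $\Pr(X\subset T)\le(e(d+1)/n)^m$. So it suffices that there are at most $(\vartheta n)^m$ such sets, where $\vartheta=\frac1{e^2(d+1)}$: the product is then $e^{-m}$.

## Inclusion probabilities from log-concavity

We use two facts from the literature.

*Log-concavity of the basis polynomial.* For any matroid, $\sum_B\prod_{e\in B}z_e$ (sum over bases) is log-concave on the open positive orthant (Anari–Oveis Gharan–Vinzant, *Log-concave polynomials I*, Duke Math. J. 2021; also Brändén–Huh, *Lorentzian polynomials*, Ann. Math. 2020).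

*Kalai's determinant, used only in case (ii).* If $\hat\partial$ is $\partial_d$ restricted to a suitable set of $r$ rows, then $\det(\hat\partial_T)^2=|H_{d-1}(T;\mathbb Z)|^2$ for hypertrees $T$, and $\det(\hat\partial_T)=0$ for all other $r$-sets $T$ of columns.

To see how log-concavity enters, take $d=2$, $n=4$, where $T$ is three of the four triangles chosen uniformly, and let $X$ consist of two triangles. Then $X\subset T$ with probability $\frac12$ and otherwise $|T\cap X|=1$. So $\mathbb E(1+s)^{|T\cap X|}=\frac12(1+s)^2+\frac12(1+s)=(1+s)(1+\frac s2)$. Its logarithm is concave in $s\ge0$ with slope $\frac32=p|X|$ at $0$, so the expectation is at most $e^{sp|X|}$. The same holds in general.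

**Lemma 1.** In cases (i) and (ii) of Theorem 2, every set $X$ of $d$-faces satisfies
$$\Pr(X\subset T)\le\Big(\frac{e(d+1)}n\Big)^{|X|}.$$

*Proof.* **Step 1: the generating polynomial is log-concave.** Let $g(z)=\mathbb E\prod_{\sigma\in T}z_\sigma$. In case (i), $g$ is a constant multiple of the basis polynomial of the column matroid of $\partial_d$ over $\mathbb F$, so $\log g$ is concave on the positive orthant. In case (ii), by Cauchy–Binet and Kalai's determinant,
$$\det\big(\hat\partial\,\mathrm{diag}(z)\,\hat\partial^{t}\big)=\sum_{|S|=r}\det(\hat\partial_S)^2\prod_{\sigma\in S}z_\sigma=\sum_{T}|H_{d-1}(T;\mathbb Z)|^2\prod_{\sigma\in T}z_\sigma ,$$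
which is a constant multiple of $g(z)$. The rows of $\hat\partial$ are independent, since $\det\hat\partial_T\ne0$ for a hypertree $T$. So for $z>0$ the matrix is positive definite, and it depends linearly on $z$. Finally $\log\det$ is concave on positive definite matrices: on a line, $\log\det(P+tH)=\log\det P+\sum_i\log(1+t\mu_i)$, where the $\mu_i$ are the eigenvalues of $P^{-1/2}HP^{-1/2}$.

**Step 2: single faces.** We need the slope of $\log g$. A permutation of $[n]$ permutes the rows and columns of $\partial_d$ up to signs, so it maps hypertrees to hypertrees; it also preserves homology groups. Hence the law of $T$ is $S_n$-invariant. As $S_n$ is transitive on $d$-faces and $|T|=r$, we get $\Pr(\sigma\in T)=r/M=p$ for every $\sigma$.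

**Step 3: the tangent line.** Put $\varphi(s)=\log g(\mathbf 1+s\mathbf 1_X)$ for $s\ge0$. It is concave, $\varphi(0)=0$, and $\varphi'(0)=\sum_{\sigma\in X}\Pr(\sigma\in T)=p|X|$. So $\varphi(s)\le sp|X|$, and
$$(1+s)^{|X|}\Pr(X\subset T)\le\mathbb E(1+s)^{|T\cap X|}=g(\mathbf 1+s\mathbf 1_X)\le e^{sp|X|}.$$
Taking $s=1/p$ gives $\Pr(X\subset T)\le\big(\frac e{1+1/p}\big)^{|X|}\le(ep)^{|X|}$, and $p=\frac{d+1}n$. $\square$

## Old and new facets: where the plain count loses a constant

It remains to count sets with small shadow. List $X$ as $\sigma_1,\dots,\sigma_m$ and build it one face at a time. A facet of $\sigma_i$ is *old* if it lies in $V_i=\mathrm{Sh}(\{\sigma_1,\dots,\sigma_{i-1}\})$, and *new* otherwise. A face with an old facet can be chosen in at most $|V_i|\,n\le(1+\beta)mn$ ways: choose the old facet, then one more vertex. Suppose, optimistically, that every step has an old facet. After dividing by $m!\ge(m/e)^m$ for the orderings and using $1+\beta\le2$, the count is at most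
$$\frac{(2mn)^m}{m!}\le(2en)^m .$$
The power of $n$ is right. But multiplied by Lemma 1 it gives $(2e^2(d+1))^m$, which is useless, and $\delta$ has disappeared, so making $\delta$ small does not help. We must gain an arbitrarily large constant factor per step.

The gain comes from two observations. Let $j_i$ be the number of old facets of $\sigma_i$. First, a face all of whose facets are old can be chosen in far fewer ways, by the Loomis–Whitney inequality. Second, since the shadow has about $m$ elements, the average number of new facets per step is about $1$. So steps with at least two new facets must be balanced by steps with none, that is, with $j_i=d+1$. The only orderings that give no gain are those in which almost all steps have exactly one new facet, $j_i=d$. Can we always find an ordering with many steps having $1\le j_i\le d-1$? No.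

**Example (a cone).** Let $d=2$, fix a vertex $v$ and a graph with $m=\lceil\delta n^2\rceil$ edges on the other $n-1$ vertices ($\delta$ small), and let $X$ be the set of triangles $vab$ with $ab$ an edge of the graph. Then $|\mathrm{Sh}(X)|\le m+n-1$. In every ordering, the facet $ab$ of $vab$ is new, as $vab$ is the only member containing it. So $j_i\le1$ only if $va$ or $vb$ is new as well. Each of the $n-1$ edges at $v$ is new at most once, so at most $n-1$ steps have $j_i\le1$, and all others have $j_i=2=d$.

In the cone, every triangle contains an edge from a very small set, the $n-1$ edges at $v$. Choosing the old facet from a small set is cheap, and this is the second source of gain. So the proof splits by degrees: either many members of $X$ have a facet of high degree, and such facets are few; or most members have all facets of bounded degree, and then a random ordering has many steps with $1\le j_i\le d-1$. (For $d=1$ the range $1\le j\le d-1$ is empty, in agreement with the ratio being $1$.)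

## Choices per step via Loomis–Whitney

*Discrete Loomis–Whitney inequality.* For finite $S\subset\mathbb Z^{d+1}$ with coordinate-deleting projections $\pi_0,\dots,\pi_d$, one has $|S|^d\le\prod_{k=0}^d|\pi_k(S)|$. For example, for the cube $S=\{1,\dots,a\}^{d+1}$ both sides equal $a^{d(d+1)}$.

**Lemma 2.** Let $c_1=(d!)^{(d+1)/d}\ge1$. Let $0<\lambda\le1$, $\bar w=\lambda n^d$, and let $V$ be a set of $(d-1)$-faces with $|V|\le\bar w$. The number of $d$-faces with exactly $j$ facets in $V$ is at most

* (a) $\lambda^{-1}\bar wn$ if $j=0$;
* (b) $\bar wn$ if $1\le j\le d$;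
* (c) $c_1\lambda^{1/d}\bar wn$ if $j=d+1$.

If $B\subset V$ with $|B|\le b\le\bar w$, $b>0$, and only $d$-faces with at least one facet in $B$ are counted, the bounds (b) and (c) may be multiplied by $(b/\bar w)^{1/d}$.

*Proof.* (a) There are at most $n^{d+1}=\lambda^{-1}\bar wn$ $d$-faces.

(b) Choose a facet in $V$ and one more vertex: at most $|V|n\le\bar wn$ ways. If the facet is chosen in $B$, there are at most $bn=\bar wn(b/\bar w)\le\bar wn(b/\bar w)^{1/d}$ ways, as $b\le\bar w$.

(c) Let $S$ be the set of all orderings $(x_0,\dots,x_d)$ of $d$-faces all of whose facets lie in $V$. Deleting a coordinate gives an ordering of a member of $V$, so each $|\pi_k(S)|\le d!\,\bar w$. Hence $|S|^d\le(d!\,\bar w)^{d+1}$, that is, $|S|\le c_1\bar w^{1+1/d}=c_1\bar w\cdot\lambda^{1/d}n$. Each $d$-face counted has at least one ordering in $S$.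

For the version with $B$, keep only the orderings with $\{x_1,\dots,x_d\}\in B$; each counted $d$-face still has at least one. Now $|\pi_0(S)|\le d!\,b$, so $|S|^d\le d!\,b\,(d!\,\bar w)^d$ and
$$|S|\le c_1b^{1/d}\bar w=c_1\bar w\,(b/\bar w)^{1/d}\,\bar w^{1/d}=c_1\lambda^{1/d}\bar wn\,(b/\bar w)^{1/d}.\qquad\square$$

## Sets with small shadow

**Lemma 3.** Let $d\ge2$, $\vartheta>0$. There are $\delta\in(0,\frac1{8\,d!}]$, $\beta\in(0,\frac12]$ and $n_0$ such that for $n\ge n_0$ and $m=\lceil\delta n^d\rceil$, the family $\mathcal X$ of all sets $X$ of $m$ $d$-faces with $|\mathrm{Sh}(X)|\le(1+\beta)m$ satisfies $|\mathcal X|\le(\vartheta n)^m$.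

The constants are chosen in the order $K$ (depending on $d,\vartheta$), then $\delta$, then $\beta$, then $n_0$. Until they are fixed, we only use $K\ge12(d+1)$, $\delta\le\frac1{8\,d!}$ and $\beta\le\frac12$, and we collect the further conditions as they arise.

**Step 1: balance of old and new.** The purpose is to turn the small shadow into an inequality between step types. Put $\bar w=(1+\beta)m\le2m$ and $\lambda=\bar w/n^d$. For $n$ large, $m\le2\delta n^d$, so
$$\delta\le\lambda\le3\delta\le1 .$$
Take an ordering $\sigma_1,\dots,\sigma_m$ of some $X\in\mathcal X$, with $V_i$ and $j_i$ as above; then $|V_i|\le\bar w$. Let $q_j$ be the number of $i$ with $j_i=j$, and $q_{\rm mid}=\sum_{1\le j\le d-1}q_j$. Every element of $\mathrm{Sh}(X)$ is new exactly once, so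
$$\sum_{j=0}^{d+1}(d+1-j)q_j=|\mathrm{Sh}(X)|\le(1+\beta)m .$$
Subtract $\sum_jq_j=m$ to get $\sum_j(d-j)q_j\le\beta m$. The term $j=d$ vanishes and the term $j=d+1$ is $-q_{d+1}$, so
$$q_{d+1}\ge dq_0+\sum_{1\le j\le d-1}(d-j)q_j-\beta m\ge dq_0+q_{\rm mid}-\beta m .$$
Dividing by $d$,
$$-q_0+\tfrac1dq_{d+1}\ \ge\ \tfrac1d\,(q_{\rm mid}-\beta m).\tag{2}$$

**Step 2: counting sequences with a given pattern.** Fix a pattern $(j_1,\dots,j_m)$, and count the sequences with this pattern that are orderings of members of $\mathcal X$. If there are any, the pattern satisfies (2). Given the first $i-1$ faces, Lemma 2 with $V=V_i$ bounds the number of choices for $\sigma_i$. Multiplying over $i$, and using $\lambda\le1$ with (2), the number of sequences is at most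
$$c_1^m(\bar wn)^m\lambda^{-q_0+q_{d+1}/d}\le c_1^m(\bar wn)^m\lambda^{(q_{\rm mid}-\beta m)/d}.\tag{3}$$
So each step with $j_i=0$ costs $\lambda^{-1}$, but forces $d$ steps that gain $\lambda^{1/d}$ each, and the two cancel; each middle step forces a gain of $\lambda^{1/d}$; and $\beta m$ is the slack. If moreover, at each step $i$ of a set $I$, the face $\sigma_i$ must have a facet in a given $B\subset V_i$ with $|B|\le b\le\bar w$, then $j_i\ge1$ for $i\in I$, and the bound (3) is multiplied by $(b/\bar w)^{|I|/d}$.

**Step 3: splitting by degree.** For $X\in\mathcal X$ let $B_X=\{\tau:D_\tau>K\}$ be the set of heavy facets. Since $\sum_\tau D_\tau=(d+1)m$,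
$$|B_X|\le b:=\frac{(d+1)m}K\le\frac m{12}.$$
Let $\mathcal X_1$ be the set of $X\in\mathcal X$ at least $m/3$ of whose members have a facet in $B_X$, and let $\mathcal X_2=\mathcal X\setminus\mathcal X_1$.

**Step 4: many members with a heavy facet.** The purpose is to bound $|\mathcal X_1|$ by making $B_X$ visible early, so that the gain $(b/\bar w)^{1/d}$ is available at a positive fraction of the steps. For $X\in\mathcal X_1$ choose for each $\tau\in B_X$ one member of $X$ containing it, and let $E$ be the set of these members. So $|E|\le|B_X|\le b$ and $B_X\subset\mathrm{Sh}(E)$. The number of orderings of $X$ that list $E$ first is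
$$|E|!\,(m-|E|)!=m!\Big/\binom m{|E|}\ge m!\,2^{-m}.$$
So $|\mathcal X_1|\,m!\,2^{-m}$ is at most the number of such sequences. We count them by first fixing

* $e=|E|$: at most $m+1\le2^m$ choices;
* the pattern $(j_i)$: at most $(d+2)^m$ choices;
* the set $I\subset\{e+1,\dots,m\}$ of indices $i$ such that $\sigma_i$ has a facet in $B_X$: at most $2^m$ choices;

then choosing $\sigma_1,\dots,\sigma_e$; then the subset $B_X$ of $\mathrm{Sh}(\{\sigma_1,\dots,\sigma_e\})$, a set with at most $(d+1)m$ elements, so at most $2^{(d+1)m}$ choices; and then the remaining faces.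

At least $m/3$ members have a facet in $B_X$, and at most $e\le m/12$ of them are in $E$. So $|I|\ge m/3-m/12=m/4$. For $i\in I$ we have $i>e$, hence $B_X\subset V_i$, and the gain of Step 2 applies. Since $\bar w\ge m$, we have $b/\bar w\le(d+1)/K\le1$, so the total gain is at most $\big(\frac{d+1}K\big)^{m/(4d)}$. Also
$$\lambda^{(q_{\rm mid}-\beta m)/d}\le\lambda^{-\beta m/d}\le\delta^{-\beta m/d},\qquad\frac{\bar w^m}{m!}\le\frac{(2m)^m}{m!}\le(2e)^m,$$
where in the last bound $e=2.718\ldots$. Altogether,
$$|\mathcal X_1|\le\Big[C_2\,n\,\delta^{-\beta/d}\Big(\frac{d+1}K\Big)^{1/(4d)}\Big]^m,\qquad C_2=2^{d+5}e\,(d+2)\,c_1,\tag{4}$$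
the constant collecting $2$ (orderings), $2$ (size of $E$), $d+2$ (pattern), $2$ (the set $I$), $2^{d+1}$ (the set $B_X$), $c_1$ and $2e$, with $e=2.718\ldots$ again.

Fix $K=K(d,\vartheta)\ge12(d+1)$ such that $2C_2\big(\frac{d+1}K\big)^{1/(4d)}\le\vartheta/4$. We shall choose $\beta$ with $\delta^{-\beta/d}\le2$. Then $|\mathcal X_1|\le(\vartheta n/4)^m$.

**Step 5: most members with bounded degrees.** The purpose is to bound $|\mathcal X_2|$ by showing that a random ordering of $X\in\mathcal X_2$ has many middle steps.

*Many good members.* Call $\sigma\in X$ *isolated* if $D_\tau=1$ for all its facets. Distinct isolated members have disjoint sets of $d+1$ facets, all in $\mathrm{Sh}(X)$, so there are at most $\frac{(1+\beta)m}{d+1}\le\frac{(1+\beta)m}3$ of them. Fewer than $m/3$ members have a facet in $B_X$. So at least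
$$m-\frac{(1+\beta)m}3-\frac m3=\frac{(1-\beta)m}3\ge\frac m6$$
members are *good*: all their facets have $D_\tau\le K$, and some facet has $D_\tau\ge2$.

*A good member is often a middle step.* Order $X$ by independent uniform times $x_\sigma\in[0,1]$; this gives a uniformly random ordering. Let $\sigma$ be good, let $\tau_1$ be a facet with $D_{\tau_1}\ge2$, and let $\tau_2,\tau_3$ be two further facets, which exist as $d+1\ge3$. A facet $\tau$ of $\sigma$ is old at the turn of $\sigma$ exactly if some member of $N_\tau=\{\sigma'\in X\setminus\{\sigma\}:\tau\subset\sigma'\}$ has a time smaller than $x_\sigma$. The sets $N_\tau$, over the facets $\tau$ of $\sigma$, are pairwise disjoint: two different facets $\tau,\tau'$ have union $\sigma$, so $\sigma'\supset\tau\cup\tau'$ forces $\sigma'=\sigma$. Hence, given $x_\sigma=x$, the events "$\tau$ is old" are independent, with probabilities $1-(1-x)^{D_\tau-1}$. For $\tau_1$ this is at least $x$. For $\tau_2,\tau_3$ the probability of not being old is at least $(1-x)^{K-1}$ each. Therefore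
$$\Pr(\tau_1\text{ old},\ \tau_2,\tau_3\text{ not old})\ge\int_0^1x(1-x)^{2(K-1)}\,dx=\frac1{2K(2K-1)}\ge\kappa:=\frac1{4K^2}.$$
On this event the number of old facets of $\sigma$ is at least $1$ and at most $d-1$, so the step is a middle step.

*From expectation to many orderings.* Hence $\mathbb E\,q_{\rm mid}\ge\kappa m/6$. As $q_{\rm mid}\le m$, we have $\mathbb E\,q_{\rm mid}\le\frac{\kappa m}{12}+m\Pr(q_{\rm mid}\ge\frac{\kappa m}{12})$, so $\Pr(q_{\rm mid}\ge\kappa m/12)\ge\kappa/12$. At least $\frac\kappa{12}m!$ orderings of $X$ have $q_{\rm mid}\ge\kappa m/12$.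

*The count.* Require $\beta\le\kappa/24$, so that $q_{\rm mid}-\beta m\ge\kappa m/24$ for these orderings. Summing (3) over at most $(d+2)^m$ patterns and dividing by $\frac\kappa{12}m!$, with $\bar w^m/m!\le(2e)^m$,
$$|\mathcal X_2|\le\frac{12}\kappa\Big[2e(d+2)c_1\,n\,\lambda^{\kappa/(24d)}\Big]^m.\tag{5}$$
Now $\lambda\le3\delta$ whatever $\beta\le\frac12$ is, and the exponent $\kappa/(24d)$ depends only on $d$ and $K$. So we can choose $\delta=\delta(d,\vartheta,K)\le\frac1{8\,d!}$ with $2e(d+2)c_1(3\delta)^{\kappa/(24d)}\le\vartheta/4$. Then $|\mathcal X_2|\le\frac{12}\kappa(\vartheta n/4)^m$.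

**Step 6: the remaining constants.** Choose
$$\beta\le\min\Big\{\frac12,\ \frac\kappa{24},\ \frac{d\ln2}{\ln(1/\delta)}\Big\},\qquad\beta>0 .$$
The last condition is exactly $\delta^{-\beta/d}\le2$, as needed in Step 4. For $n$, hence $m$, large,
$$|\mathcal X|\le\Big(1+\frac{12}\kappa\Big)4^{-m}(\vartheta n)^m\le(\vartheta n)^m.\qquad\square$$

## From small shadows to collapses: Theorem 2

Apply Lemma 3 with $\vartheta=\frac1{e^2(d+1)}$; this gives $\delta,\beta$ depending only on $d$. Take $n_0$ so large that for $n\ge n_0$ Lemma 3 applies and also
$$\rho=\binom{n-1}{d-1}\le\frac{\beta m}2,\qquad m+\frac{\beta m}2\le r .\tag{6}$$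
The first holds for large $n$ since $m\ge\delta n^d$ and $\rho=O(n^{d-1})$. For the second, $m\le2\delta n^d\le\frac{n^d}{4\,d!}$ and $\beta\le\frac12$ give $m+\frac{\beta m}2\le\frac{5n^d}{16\,d!}$, while $r\sim\frac{n^d}{d!}$.

**Step 1: part (a) by the first moment.** By Lemmas 1 and 3, the probability that some $X\subset T$ has $|X|=m$ and $|\mathrm{Sh}(X)|\le(1+\beta)m$ is at most
$$\Big(\frac n{e^2(d+1)}\Big)^m\Big(\frac{e(d+1)}n\Big)^m=e^{-m}\le e^{-\delta n^d}.$$
We now show that (b) and (c) hold for every $T$ that satisfies (a), so all three hold together with the stated probability.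

**Step 2: part (b) by stopping a collapse early.** Let $T$ satisfy (a), let $A\subset T$ with $|T\setminus A|\le\beta m/2$, and suppose that some sequence of elementary collapses of $A$ leaves at most $m$ $d$-faces. By (6), $|A|\ge r-\beta m/2\ge m$, and each collapse removes one $d$-face. So at some moment exactly $m$ $d$-faces remain; call this set $X$. Until then $|A|-m$ collapses were made, on $(d-1)$-faces $\tau_1,\tau_2,\dots$. When $\tau_i$ is collapsed, the only remaining $d$-face containing it is removed, so no $d$-face remaining later contains $\tau_i$. Hence the $\tau_i$ are distinct and none lies in $\mathrm{Sh}(X)$. Using $|A|\ge r-\beta m/2$ and (6),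
$$|\mathrm{Sh}(X)|\le N-(|A|-m)\le N-r+\frac{\beta m}2+m=\rho+\frac{\beta m}2+m\le(1+\beta)m .$$
As $X\subset T$ and $|X|=m$, this contradicts (a).

**Step 3: part (c) by passing to a subset.** First, a set $A$ of $d$-faces of a $d$-collapsible complex $Y$ is $d$-collapsible. Let the collapses of $Y$ be on $\tau_1,\tau_2,\dots$, removing $\sigma_1,\sigma_2,\dots$. Perform those with $\sigma_i\in A$, in the same order. At its turn $\tau_i$ has not been removed and lies in $\sigma_i$. Every other remaining face of $A$ also remains in $Y$ at that moment, so it does not contain $\tau_i$. Thus $\tau_i$ is exposed.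

Now let $T$ satisfy (a), hence (b), let $Y$ be $d$-collapsible on $[n]$, and put $A=T\cap Y$. Then $A$ is $d$-collapsible: some sequence of collapses leaves no $d$-face. By (b) this is impossible if $|T\setminus A|\le\beta m/2$. So $|T\setminus Y|=|T\setminus A|>\beta m/2$. $\square$

In particular, taking $A=T$ in (b): outside an $e^{-\Omega(n^d)}$ fraction of the $d$-hypertrees, every sequence of collapses gets stuck with $\Omega(n^d)$ $d$-faces left, and by (c) the hypertree differs in $\Omega(n^d)$ $d$-faces from every $d$-collapsible complex.

## The ratio is $e^{-\Theta(n^d)}$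

**Proof of Theorem 1.** Take case (i) with $\mathbb F=\mathbb Q$, so that $T$ is uniform in $\mathcal T_{n,d}$. If $T\in\mathcal C_{n,d}$, then $A=T$ violates (b). Hence $|\mathcal C_{n,d}|/|\mathcal T_{n,d}|=\Pr(T\in\mathcal C_{n,d})\le e^{-m}\le e^{-\delta n^d}$ for $n\ge n_0$. $\square$

The same argument works in the other settings of Theorem 2. Collapsible hypertrees are hypertrees over every field $\mathbb F$, so $|\mathcal C_{n,d}|$ is at most $e^{-\delta n^d}$ times the number of hypertrees over $\mathbb F$. In case (ii), collapsible hypertrees have weight $1$, and the total weight is $n^{\binom{n-2}d}$ by Kalai's theorem; so $|\mathcal C_{n,d}|\le e^{-\delta n^d}n^{\binom{n-2}d}$.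

**Proof of Theorem 3.** The upper bound is Theorem 1. For the lower bound, divide the lower bound on $|\mathcal C_{n,d}|$ in (1) by the upper bound on $|\mathcal T_{n,d}|$. Since $\binom{n-1}d-\binom{n-2}d=\binom{n-2}{d-1}$,
$$\frac{|\mathcal C_{n,d}|}{|\mathcal T_{n,d}|}\ge\frac{\big(\frac{e^{1-\gamma}}{d+1}n\big)^{\binom{n-2}d}}{\big(\frac e{d+1}n\big)^{\binom{n-1}d}}=e^{-\gamma\binom{n-2}d}\Big(\frac{en}{d+1}\Big)^{-\binom{n-2}{d-1}}=e^{-(\gamma+o(1))\binom{n-1}d},$$
because $\binom{n-2}d\sim\binom{n-1}d$ and $\binom{n-2}{d-1}\log n=o(n^d)$. $\square$
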